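\title{Clustered Coloring of Products of Bounded Treewidth Graphs and Coverings by Triangles}

\begin{abstract}
The clustering of a vertex coloring is the largest number of vertices in a monochromatic component. For graphs $H_1,H_2$ of bounded treewidth and a fixed number $c$ of colors, let $\alpha(c)$ be the optimal exponent for which the strong product $H_1\boxtimes H_2$, on $n$ vertices, is $c$-colorable with clustering $O(n^{\alpha})$. We show that $\alpha(c)=1/\tau(c)$, where $\tau(c)$ is the supremum of those $S$ such that every rectangle with side lengths summing to $S$ can be covered by $c$ translates of the triangle with vertices $(0,0)$, $(1,0)$, $(0,1)$. We then solve the covering problem asymptotically and obtain $\alpha(c)=1/((2/\sqrt3+o(1))\sqrt c)$. This disproves a conjecture of Campbell, Gollin, Hendrey, Lesgourgues, Mohar, Tamitegama, Tan and Wood, which predicts the constant $1$ in place of $2/\sqrt3$.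
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Clustered colorings of products}

Graphs are finite and nonempty. A \emph{coloring} of a graph $G$ assigns a color to each vertex, and adjacent vertices may receive the same color. A \emph{$c$-coloring} uses at most $c$ colors. A \emph{monochromatic component} is a component of the subgraph induced by the vertices of one color, and the \emph{clustering} of the coloring is the largest number of vertices in a monochromatic component. Clustering $1$ means that the coloring is proper. When $c$ is smaller than the chromatic number, the least clustering of a $c$-coloring measures how finely $c$ colors can break up $G$.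

A \emph{tree-decomposition} of a graph $H$ consists of a tree $\mathcal{T}$ and subsets $W_x\subseteq V(H)$, the \emph{bags}, indexed by the nodes $x$ of $\mathcal{T}$, such that every edge of $H$ has both ends in some bag and, for every vertex $v$, the nodes whose bags contain $v$ induce a (nonempty) subtree of $\mathcal{T}$. Its \emph{width} is $\max_x|W_x|-1$, and the \emph{treewidth} of $H$ is the least width of a tree-decomposition. The \emph{strong product} $H_1\boxtimes H_2$ has vertex set $V(H_1)\times V(H_2)$, and distinct vertices $(u,v)$, $(u',v')$ are adjacent if and only if $u,u'$ are equal or adjacent in $H_1$ and $v,v'$ are equal or adjacent in $H_2$. Throughout, $n=|V(H_1\boxtimes H_2)|=|V(H_1)|\,|V(H_2)|$.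

Fix $c$ and $k$, and let $H_1,H_2$ range over graphs of treewidth at most $k$. How large, as a function of $n$, must the clustering of a $c$-coloring of $H_1\boxtimes H_2$ be? Some restriction on the factors is needed, since a product of complete graphs is complete and has clustering at least $n/c$. On the other hand $k$ must not be small compared with $c$: a graph of treewidth at most $k$ has a proper $(k+1)$-coloring, and coloring $(u,v)$ by the pair of colors of $u$ and $v$ gives clustering $1$ as soon as $c\ge(k+1)^2$.

The same product construction suggests an answer for large $k$. A single graph $H$ of bounded treewidth has an $s$-coloring with clustering $O(|V(H)|^{1/s})$, and the exponent $1/s$ cannot be lowered (Remarks~\ref{rem:onefactor} and~\ref{rem:r1}). Take such colorings of $H_1$ and $H_2$ with $s=\lfloor\sqrt c\rfloor$ and color $(u,v)$ by the pair of colors. Adjacent vertices of the product project to equal or adjacent vertices of each factor, so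
\begin{equation}\label{eq:proj}
\text{a connected subgraph of $H_1\boxtimes H_2$ projects to a connected subgraph of each $H_i$.}
\end{equation}
A monochromatic component therefore lies in the product of a monochromatic component of $H_1$ and one of $H_2$, and the clustering is $O(n^{1/\lfloor\sqrt c\rfloor})$. This is the known upper bound for $c\ge4$. The known lower bound is weaker by a factor $2$ in the exponent: for every $c\ge4$ there are infinitely many pairs $H_1,H_2$ of treewidth at most $\sqrt c$ such that every $c$-coloring of $H_1\boxtimes H_2$ has clustering $\Omega(n^{1/(2\sqrt c)})$. Since the product coloring is built from optimal colorings of the factors, one may guess that the upper bound is the truth. Campbell et al.~\cite{CGHLMTTW} conjectured that this is so asymptotically in $c$. With the quantifiers written out, the conjecture reads as follows.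

\medskip
\noindent\textbf{Conjecture} (\cite{CGHLMTTW})\textbf{.} \emph{There is a function $\varepsilon\colon\{4,5,6,\dots\}\to\mathbb{R}$ with $\varepsilon(c)\to0$ as $c\to\infty$ such that for every integer $c\ge4$ there are an integer $k$, a constant $\delta>0$ and infinitely many pairs of graphs $H_1,H_2$, each of treewidth $k$, for which every $c$-coloring of $H_1\boxtimes H_2$ has clustering at least $\delta\,n^{1/((1+\varepsilon(c))\sqrt c)}$.}
\medskip

Here and below, ``infinitely many'' is meant up to isomorphism, so that $n$ is unbounded over the pairs.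

\subsection{Results}

The conjecture is false: the constant $1$ in front of $\sqrt c$ must be replaced by $2/\sqrt3\approx1.1547$, and this value is sharp.

\begin{theorem}\label{thm:upper}
Let $c\ge5$ and $k\ge1$ be integers and let $m=\lfloor\sqrt{12c}\rfloor-6$, so that $m\ge1$. If $H_1,H_2$ have treewidth at most $k$, then $H_1\boxtimes H_2$ is $c$-colorable with clustering at most $3(k+1)^2n^{3/m}$.
\end{theorem}

\begin{corollary}\label{cor:disproof}
Suppose that for some $c\ge5$, $\varepsilon>-1$, $k$ and $\delta>0$ there are infinitely many pairs $H_1,H_2$ of graphs of treewidth $k$ for which every $c$-coloring of $H_1\boxtimes H_2$ has clustering at least $\delta n^{1/((1+\varepsilon)\sqrt c)}$. Then, with $m$ as in Theorem~\ref{thm:upper},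
\[
1+\varepsilon\ \ge\ \frac{m}{3\sqrt c}\ \ge\ \frac{2}{\sqrt3}-\frac{7}{3\sqrt c}.
\]
In particular, the conjecture is false.
\end{corollary}

\begin{theorem}\label{thm:lower}
For all integers $c,r\ge1$ there are $k\ge1$, $\delta>0$ and infinitely many graphs $H$ of treewidth exactly $k$ such that every $c$-coloring of $H\boxtimes H$ has clustering at least
\[
\delta\,n^{\frac{r}{r+1}\cdot\frac{\sqrt3}{2\sqrt c}}.
\]
\end{theorem}

With $r=c$, Theorem~\ref{thm:lower} says that the statement of the conjecture becomes true when $1+\varepsilon(c)$ is replaced by $\frac{2}{\sqrt3}(1+\frac1c)=\frac{2}{\sqrt3}+o(1)$; by Corollary~\ref{cor:disproof} it holds for no constant smaller than $2/\sqrt3$.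

Both theorems come from a reduction to a covering problem in the plane, and the reduction is exact for every $c$. Let $\alpha(c)$ be the infimum of all $\alpha$ with the following property: for every $k$ there is a $C$ such that every product $H_1\boxtimes H_2$ of graphs of treewidth at most $k$ has a $c$-coloring with clustering at most $Cn^{\alpha}$. Let
\[
T=\{(x,y)\in\mathbb{R}^2: x,y\ge0,\ x+y\le1\},
\]
and let $\tau(c)$ be the supremum of all $S>0$ such that every rectangle $[0,s_1]\times[0,s_2]$ with $s_1,s_2>0$ and $s_1+s_2=S$ can be covered by $c$ translates of $T$.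

\begin{theorem}\label{thm:exact}
For every $c\ge1$ we have $\alpha(c)=1/\tau(c)$. Moreover $\alpha(c)\ge\frac{\sqrt3}{2\sqrt c}$ for all $c\ge1$, and $\alpha(c)\le\frac{3}{\lfloor\sqrt{12c}\rfloor-6}$ for $c\ge5$. Hence $\alpha(c)=\frac{1}{(2/\sqrt3+o(1))\sqrt c}$.
\end{theorem}

\subsection{Where the constant comes from}\label{sec:constant}

Fix a base $\lambda>1$. The vertices of a graph of bounded treewidth can be sorted into levels $1,2,\dots$ so that, after the levels below $i_0$ are deleted, each component has roughly $\lambda^{i-i_0}$ vertices of level $i$. A vertex of $H_1\boxtimes H_2$ then has a pair of levels, a point of a grid with side lengths $\log_\lambda|V(H_1)|$ and $\log_\lambda|V(H_2)|$, which sum to $\log_\lambda n$. Color the vertices according to a coloring of this grid. If the grid points of some color satisfy $i\ge i_0$, $j\ge j_0$ and $(i-i_0)+(j-j_0)\le t$, that is, if they lie in a translate of $tT$, then the components of that color have roughly $\lambda^{t}$ vertices. So a covering of the grid by $c$ translates of $tT$ yields the exponent $t/\log_\lambda n$. Theorem~\ref{thm:exact} says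 that nothing does better.

It remains to see how much of a rectangle one translate of $T$ can take care of. Among rectangles with side sum $S$, the square has the largest area, $S^2/4$.
\begin{itemize}
\item A rectangle with side sum $1$ lies in a translate of $T$. Cutting a rectangle with side sum $s$ into $s^2$ congruent rectangles gives $\tau(c)\ge\lfloor\sqrt c\rfloor$. This is the product coloring, and on a square it uses only area $1/4$ of each translate.
\item Since $T$ has area $1/2$, covering the square requires $S^2/4\le c/2$, so $\tau(c)\le\sqrt{2c}$.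
\item The L-shape $[0,\frac23]\times[0,\frac13]\cup[0,\frac13]\times[0,\frac23]$ lies in $T$, has area $1/3$, and its translates tile the plane (Figure~\ref{fig:tiling}). Up to boundary effects, $c$ translates of $T$ cover a square with $S^2/4=c/3$, that is, $S=\frac{2}{\sqrt3}\sqrt c$.
\end{itemize}
The conjecture thus amounts to the guess that squares are the most efficient pieces; the L-shape beats them, and Lemma~\ref{lem:cover} shows that area $1/3$ per translate cannot be beaten.

Section~\ref{sec:levels} constructs the levels. Section~\ref{sec:upper} turns coverings of a grid into colorings and proves Theorem~\ref{thm:upper} and Corollary~\ref{cor:disproof}. Section~\ref{sec:trees} gives the converse, Section~\ref{sec:cover} bounds coverings of a grid and proves Theorem~\ref{thm:lower}, and Section~\ref{sec:exact} passes to the limit and proves Theorem~\ref{thm:exact}.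

\section{Separators and levels}\label{sec:levels}

Bounded treewidth enters the upper bounds only through the following lemma: a graph on $h$ vertices can be cut into pieces of size $q$ by deleting $O(h/q)$ vertices. We use that a subgraph of a graph of treewidth at most $k$ has treewidth at most $k$, as one sees by restricting the bags.

\begin{lemma}\label{lem:sep}
Let $H$ be a graph with $h\ge0$ vertices (here the empty graph is allowed) and treewidth at most $k$, and let $q>0$ be real. There is a set $S\subseteq V(H)$ with $|S|\le(k+1)h/q$ such that every component of $H-S$ has at most $q$ vertices.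
\end{lemma}

\begin{proof}
We use induction on $h$, and in each step we spend one bag to cut off more than $q$ vertices. If $h\le q$, take $S=\emptyset$. Otherwise root the tree of a tree-decomposition of width at most $k$, and for a node $x$ let $A_x$ be the union of the bags in the subtree rooted at $x$. The root satisfies $|A_x|=h>q$. Choose a node $x$ farthest from the root with $|A_x|>q$; then $|A_y|\le q$ for every child $y$ of $x$.

Let $v\in A_x\setminus W_x$. The nodes whose bags contain $v$ form a subtree that avoids $x$ and meets the subtree rooted at $x$, so they all lie in the subtree rooted at a single child $y$. Every neighbor of $v$ shares a bag with $v$, hence lies in $A_y$; if it is not in $W_x$, it belongs to $A_x\setminus W_x$ and is associated with the same child $y$. Consequently every component of $H-W_x$ either lies in $A_y$ for some child $y$ or is disjoint from $A_x$.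

The graph $H-A_x$ has fewer than $h-q$ vertices. Let $S'$ be the set given by induction for it and put $S=S'\cup W_x$. A component of $H-S$ lies in some $A_y$ or is a component of $(H-A_x)-S'$, so it has at most $q$ vertices, and $|S|\le(k+1)+(k+1)(h-q)/q=(k+1)h/q$.
\end{proof}

Two colors already show why one should not color the factors separately.

\begin{example}[two colors]\label{ex:two}
Let $H_1,H_2$ have treewidth at most $k$ and $h$ vertices each, so $n=h^2$. One may spend both colors on the first factor: take $S\subseteq V(H_1)$ from Lemma~\ref{lem:sep} with $q=h^{1/2}$ and color $(u,v)$ red if $u\in S$ and blue otherwise. There are at most $(k+1)h^{1/2}\cdot h$ red vertices, and a blue component has at most $h^{1/2}\cdot h$ vertices by \eqref{eq:proj}. The clustering is $O(n^{3/4})$.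

Instead, take $S_i\subseteq V(H_i)$ from Lemma~\ref{lem:sep} with $q=h^{2/3}$, so $|S_i|\le(k+1)h^{1/3}$, and color $(u,v)$ red if $u\in S_1$ or $v\in S_2$, and blue otherwise. There are at most $2(k+1)h^{4/3}$ red vertices. A blue component projects into a component of $H_1-S_1$ and into one of $H_2-S_2$, so it has at most $h^{4/3}$ vertices. The clustering is $O(n^{2/3})$.

Call $S_i$ level $1$ and its complement level $2$. Then blue is the level pair $(2,2)$, and red is the L-shape $\{(1,1),(2,1),(1,2)\}$. The L-shape is cheap because it is large in each coordinate but never in both at once.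
\end{example}

To use more colors we need more levels, and we need to control the size of a level not in the whole graph but inside a component that remains after the earlier levels are deleted. Applying Lemma~\ref{lem:sep} repeatedly, with a threshold that drops by a factor $\lambda$ in each round, achieves this.

\begin{lemma}[levels]\label{lem:levels}
Let $H$ have treewidth at most $k$, let $\lambda>1$ be real and let $d\ge1$ be an integer with $\lambda^d>|V(H)|$. There is a partition $V(H)=L_1\cup\dots\cup L_d$, with empty parts allowed, such that for all $1\le i_0\le i\le d$ every component $D$ of $H[L_{i_0}\cup\dots\cup L_d]$ satisfies $|D\cap L_i|\le(k+1)\lambda^{i-i_0+1}$.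
\end{lemma}

\begin{proof}
Let $q_i=|V(H)|\lambda^{-i}$ for $0\le i\le d$. We define $L_1,L_2,\dots$ in turn so that every component of $G_i=H-(L_1\cup\dots\cup L_{i})$ has at most $q_i$ vertices; this holds for $G_0=H$. Given $L_1,\dots,L_{i-1}$, apply Lemma~\ref{lem:sep} with $q=q_i$ to each component $D'$ of $G_{i-1}$, obtaining $S_{D'}\subseteq D'$ with $|S_{D'}|\le(k+1)|D'|/q_i$, and let $L_i$ be the union of the sets $S_{D'}$. Since $q_d<1$, the graph $G_d$ has no vertices, so $L_1,\dots,L_d$ partition $V(H)$ and $G_{i_0-1}=H[L_{i_0}\cup\dots\cup L_d]$.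

Let $D$ be a component of $G_{i_0-1}$ and $i\ge i_0$. Each component $D'$ of $G_{i-1}\subseteq G_{i_0-1}$ is contained in $D$ or disjoint from it, so $D\cap L_i$ is the union of the sets $S_{D'}$ over the pairwise disjoint components $D'\subseteq D$. Hence $|D\cap L_i|\le(k+1)|D|/q_i\le(k+1)q_{i_0-1}/q_i=(k+1)\lambda^{i-i_0+1}$.
\end{proof}

\begin{remark}\label{rem:onefactor}
Take $d=s$ and $\lambda=(2|V(H)|)^{1/s}$ and color each vertex by its level. A component of $H[L_i]$ lies in $D\cap L_i$ for a component $D$ of $H[L_i\cup\dots\cup L_s]$, so this $s$-coloring has clustering at most $(k+1)(2|V(H)|)^{1/s}$.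
\end{remark}

\section{From coverings to colorings}\label{sec:upper}

Write $[d]=\{1,\dots,d\}$. For $z=(x,y)\in\mathbb{Z}^2$ put $|z|=x+y$, and let $\le$ be the coordinatewise order on $\mathbb{Z}^2$. For an integer $r\ge1$ and $p\in\mathbb{Z}^2$, the \emph{$r$-triangle with corner $p$} is
\[
\Delta_r(p)=\{z\in\mathbb{Z}^2: z\ge p,\ |z|-|p|\le r-1\}.
\]
It has $1+2+\dots+r=\binom{r+1}{2}$ points; $\Delta_1(p)$ is the point $p$, and $\Delta_2(p)$ is the L-shape of Example~\ref{ex:two}. We shall cover grids $[d_1]\times[d_2]$ by $r$-triangles, and the corners may always be taken inside the grid: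
\begin{equation}\label{eq:norm}
\text{if $\Delta_r(p)$ meets $G=[d_1]\times[d_2]$, then $\Delta_r(p)\cap G\subseteq\Delta_r(p')$ for some $p'\in G$.}
\end{equation}
Indeed, let $p'$ be the coordinatewise maximum of $p$ and $(1,1)$. Every $z\in\Delta_r(p)\cap G$ satisfies $z\ge p'$ and $|z|-|p'|\le|z|-|p|\le r-1$, and $(1,1)\le p'\le z$ gives $p'\in G$.

\begin{proposition}\label{prop:upper}
Let $H_1,H_2$ have treewidth at most $k$, let $\lambda>1$ be real, and let $d_1,d_2,r\ge1$ be integers with $\lambda^{d_1}>|V(H_1)|$ and $\lambda^{d_2}>|V(H_2)|$. If $[d_1]\times[d_2]$ can be covered by at most $c$ $r$-triangles, then $H_1\boxtimes H_2$ has a $c$-coloring with clustering at most $\binom{r+1}{2}(k+1)^2\lambda^{r+1}$.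
\end{proposition}

\begin{proof}
Take levels $L_1,\dots,L_{d_1}$ of $H_1$ and $L'_1,\dots,L'_{d_2}$ of $H_2$ from Lemma~\ref{lem:levels}. By \eqref{eq:norm} we may assume that all corners lie in the grid. Assign each grid point to one triangle that contains it, and color $(u,v)\in L_i\times L'_j$ by the triangle assigned to $(i,j)$.

Let $K$ be a monochromatic component whose color is the triangle with corner $(i_0,j_0)$. The projection of $K$ to $H_1$ uses only levels $i\ge i_0$ and is connected by \eqref{eq:proj}, so it lies in a single component $D$ of $H_1[L_{i_0}\cup\dots\cup L_{d_1}]$. In the same way the projection to $H_2$ lies in a single component $D'$ of $H_2[L'_{j_0}\cup\dots\cup L'_{d_2}]$. For a grid point $(i,j)$ of the triangle, the vertices of $K$ in $L_i\times L'_j$ lie in $(D\cap L_i)\times(D'\cap L'_j)$, so their number is at most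
\[
(k+1)^2\lambda^{(i-i_0+1)+(j-j_0+1)}\le(k+1)^2\lambda^{r+1}.
\]
Summing over the at most $\binom{r+1}{2}$ points $(i,j)$ gives the bound.
\end{proof}

For $r=2$ the triangles tile the lattice, so nothing is wasted except along the boundary of the grid.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.6cm,y=0.6cm]
\fill[gray!35] (3,3)--(5,3)--(5,4)--(4,4)--(4,5)--(3,5)--cycle;
\draw[gray!40] (0,0) grid[step=1] (9,7);
\begin{scope}
\clip (0,0) rectangle (9,7);
\foreach \a in {-1,...,9}
\foreach \s in {-9,-6,-3,0,3,6}
\draw[thick,shift={(\a,\a)},shift={(0,\s)}] (0,0)--(2,0)--(2,1)--(1,1)--(1,2)--(0,2)--cycle;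
\end{scope}
\draw[very thick,dashed] (3,3)--(6,3)--(3,6)--cycle;
\end{tikzpicture}
\caption{The tiling of $\mathbb{Z}^2$ by the L-shapes $\{(x,y),(x+1,y),(x,y+1)\}$ with $x\equiv y\pmod3$; each lattice point is drawn as a unit square. The shaded tile lies in the dashed right triangle with legs of length $3$ and fills two thirds of its area.}\label{fig:tiling}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
The hypothesis $c\ge5$ gives $\sqrt{12c}>7$, so $m\ge1$. If $n=1$ there is nothing to prove, so let $n\ge2$. Put $\lambda=n^{1/m}>1$, $n_i=|V(H_i)|$ and $d_i=\lfloor\log_\lambda n_i\rfloor+1$. Then $d_i\ge1$, $\lambda^{d_i}>n_i$, and $d_1+d_2\le\log_\lambda n+2=m+2$.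

Call $\Delta_2((x_0,y_0))$ a \emph{tile} if $x_0\equiv y_0\pmod3$. A point $(x,y)$ lies in a $2$-triangle exactly when the corner is $(x,y)$, $(x-1,y)$ or $(x,y-1)$. The coordinate differences of these three candidates are $x-y$, $x-y-1$, $x-y+1$, and exactly one of them is divisible by $3$. So the tiles partition $\mathbb{Z}^2$ (Figure~\ref{fig:tiling}). A tile that meets $[d_1]\times[d_2]$ has its corner in $\{0,\dots,d_1\}\times\{0,\dots,d_2\}$, and for each first coordinate at most $\lceil(d_2+1)/3\rceil\le(d_2+3)/3$ second coordinates are admissible. By the inequality of arithmetic and geometric means, the number of such tiles is at most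
\[
\frac{(d_1+1)(d_2+3)}{3}\le\frac{(d_1+d_2+4)^2}{12}\le\frac{(m+6)^2}{12}\le c .
\]
Proposition~\ref{prop:upper} with $r=2$ gives clustering at most $3(k+1)^2\lambda^3=3(k+1)^2n^{3/m}$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:disproof}]
Theorem~\ref{thm:upper}, applied with $k'=\max(k,1)$, gives $\delta n^{1/((1+\varepsilon)\sqrt c)}\le3(k'+1)^2n^{3/m}$ for arbitrarily large $n$, with $\delta,k',c,\varepsilon$ fixed. Hence $\frac{1}{(1+\varepsilon)\sqrt c}\le\frac3m$, which is the first inequality because $1+\varepsilon>0$. The second follows from $m\ge\sqrt{12c}-7$ and $\sqrt{12}/3=2/\sqrt3$. If the conjecture held with a function $\varepsilon(c)\to0$, then $\varepsilon(c)>-1$ for large $c$, so $1+\varepsilon(c)\ge\frac2{\sqrt3}-\frac{7}{3\sqrt c}$ for large $c$, and letting $c\to\infty$ would give $1\ge2/\sqrt3$, which is false.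
\end{proof}

For a concrete instance, let $c\ge2000$. Then $(\sqrt{12}-3.3)\sqrt c>7$, so $m>3.3\sqrt c$, and clustering $O(n^{1/(1.1\sqrt c)})$ is achievable for every fixed $k$.

\section{From colorings to coverings}\label{sec:trees}

For the converse we need graphs in which the level structure of Lemma~\ref{lem:levels} is as rich as possible. Let $N\ge2$ and $d\ge1$. Consider the complete $N$-ary rooted tree with $d$ levels: the root has level $1$, and each vertex of level $i<d$ has $N$ children of level $i+1$. Its \emph{closure} $C_{N,d}$ has the same vertices, two distinct vertices being adjacent if and only if one is an ancestor of the other. A vertex of level $i_0$ has $N^{i-i_0}$ descendants of level $i$ and is adjacent to all of them, and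
\[
|V(C_{N,d})|=\frac{N^d-1}{N-1}\le 2N^{d-1}.
\]
The treewidth of $C_{N,d}$ is exactly $d-1$, independently of $N$. For the upper bound, list the leaves in depth-first order and take the root-to-leaf paths as bags along a path: each bag has $d$ vertices, each edge lies in such a bag, and the leaves below a given vertex are consecutive. For the lower bound, a root-to-leaf path is a clique on $d$ vertices, and in any tree-decomposition every clique is contained in a bag, by the Helly property of subtrees of a tree.

\begin{example}[two stars, three colors]\label{ex:stars}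
The graph $C_{N,2}$ is a star with center $o$ and $N$ leaves. In $C_{N,2}\boxtimes C_{N,2}$ the vertices $(o,o)$, $(u,o)$, $(o,v)$, $(u,v)$, where $u,v$ denote leaves, have level pairs $(1,1)$, $(2,1)$, $(1,2)$, $(2,2)$. Coloring by the level pair is a proper $4$-coloring. We claim that every $3$-coloring has clustering at least $N/9$, which is of order $n^{1/2}$.

Let $q_0$ be the color of $(o,o)$. Choose a set $A$ of at least $N/3$ leaves $u$ for which $(u,o)$ has a common color $q_1$, and a set $B$ of at least $N/3$ leaves $v$ for which $(o,v)$ has a common color $q_2$. If $q_0=q_1$, then $(o,o)$ joins the vertices $(u,o)$, $u\in A$, into one component; the case $q_0=q_2$ is symmetric. If $q_1=q_2$, then every $(u,o)$ is adjacent to every $(o,v)$, so again these vertices lie in one component. Otherwise $q_0,q_1,q_2$ are all the colors, and one of them occurs on at least $|A||B|/3$ of the vertices $(u,v)\in A\times B$. If it is $q_0$, these vertices are all adjacent to $(o,o)$. If it is $q_1$, then some $u\in A$ accounts for at least $|B|/3\ge N/9$ of them, and these are adjacent to $(u,o)$; the case of $q_2$ is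 symmetric.

The case $q_1=q_2$ is the instructive one. The level pairs $(2,1)$ and $(1,2)$ are incomparable, and the common color need not occur at $(1,1)$, yet the color class behaves as if it contained that corner. This uses the diagonal edges of the strong product: without them, that is, in the Cartesian product of two stars, the graph is bipartite and two colors give clustering $1$.
\end{example}

In general there are two difficulties. A coloring of $C_{N,d_1}\boxtimes C_{N,d_2}$ need not depend on the level pair only; we obtain a coloring of the grid by looking along a random root-to-leaf path in each factor, and replace the case analysis above by one application of the pigeonhole principle. Second, the corner of a color class of the grid need not belong to the class; as in the example, a point of the class in the leftmost column and a point in the bottom row take over its role.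

\begin{proposition}\label{prop:lower}
Let $c,r,d_1,d_2\ge1$ be integers such that $[d_1]\times[d_2]$ cannot be covered by at most $c$ $r$-triangles. Then $d_1+d_2-2\ge r$, and there is $\delta>0$, depending only on $c,r,d_1,d_2$, such that for every $N\ge2$ every $c$-coloring of $C_{N,d_1}\boxtimes C_{N,d_2}$ has clustering at least $\delta n^{r/(d_1+d_2-2)}$.
\end{proposition}

\begin{proof}
If $d_1+d_2-2\le r-1$, then the grid lies in $\Delta_r((1,1))$, contrary to the hypothesis.

Let $\varphi$ be a $c$-coloring. Choose independently and uniformly at random a root-to-leaf path $X_1,\dots,X_{d_1}$ in the first tree and a root-to-leaf path $Y_1,\dots,Y_{d_2}$ in the second, with $X_i$ of level $i$ and $Y_j$ of level $j$.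

\emph{A popular pattern.} Each outcome colors the grid by $(i,j)\mapsto\varphi(X_i,Y_j)$. By hypothesis some color class $R$ of the grid lies in no $r$-triangle. Let $q$ be its color, and let $i_0$ and $j_0$ be the least first and the least second coordinate of a point of $R$. Then $R$ contains a point $(i_0,j')$ and a point $(i',j_0)$; since $R\not\subseteq\Delta_r((i_0,j_0))$, it also contains a point $(i,j)$ with $(i-i_0)+(j-j_0)\ge r$. Thus every outcome determines a tuple $(q,i_0,j_0,i',j',i,j)$ with
\begin{equation}\label{eq:tuple}
i,i'\ge i_0,\qquad j,j'\ge j_0,\qquad (i-i_0)+(j-j_0)\ge r,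
\end{equation}
for which the event
\[
E:\quad \varphi(X_{i_0},Y_{j'})=\varphi(X_{i'},Y_{j_0})=\varphi(X_i,Y_j)=q
\]
occurs. There are at most $c\,d_1^3d_2^3$ tuples. Put $\eta=1/(c\,d_1^3d_2^3)$ and fix a tuple satisfying \eqref{eq:tuple} whose event $E$ has probability at least $\eta$.

\emph{Many vertices of color $q$.} The probability of $E$ is an average of conditional probabilities given the pair $(X_{i_0},Y_{j_0})$, so there are vertices $u,v$ such that $E$ has conditional probability at least $\eta$ given the event $F$ that $X_{i_0}=u$ and $Y_{j_0}=v$. Given $F$, the pair $(X_i,Y_j)$ is uniformly distributed over $N^{i-i_0}N^{j-j_0}\ge N^r$ values. Let $Z$ be the set of values of $(X_i,Y_j)$ over the outcomes in $E\cap F$. Then $\eta\le\Pr(E\mid F)\le|Z|/N^{(i-i_0)+(j-j_0)}$, so $|Z|\ge\eta N^r$. All vertices of $Z$ have color $q$.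

\emph{They lie in one component.} Fix one outcome in $E\cap F$ and let $u^*$ be its value of $X_{i'}$. Then $(u^*,v)$ has color $q$, and $u$ is $u^*$ or an ancestor of it. Now take any outcome in $E\cap F$ and consider
\[
(X_i,Y_j),\qquad (u,Y_{j'}),\qquad (u^*,v),
\]
all of color $q$. The first two are equal or adjacent, because $u=X_{i_0}$ and $X_i$ lie on one root-to-leaf path, and so do $Y_j$ and $Y_{j'}$. The last two are equal or adjacent, because $u$ is $u^*$ or an ancestor of it and $v=Y_{j_0}$ is $Y_{j'}$ or an ancestor of it. So every vertex of $Z$ lies in the monochromatic component of $(u^*,v)$, and the clustering is at least $\eta N^r$.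

Finally $n\le4N^{d_1+d_2-2}$, so $N^r\ge(n/4)^{r/(d_1+d_2-2)}$, and $\delta=\eta\,4^{-r/(d_1+d_2-2)}$ works.
\end{proof}

\begin{remark}\label{rem:r1}
For $r=1$ the hypothesis reads $d_1d_2>c$. Taking $d_1=c+1$ and $d_2=1$, the second factor is a single vertex, and every $c$-coloring of $C_{N,c+1}$ has clustering $\Omega(|V(C_{N,c+1})|^{1/c})$, matching Remark~\ref{rem:onefactor}. Taking $d_1=d_2=\lfloor\sqrt c\rfloor+1$ gives factors of treewidth $\lfloor\sqrt c\rfloor$ and exponent $1/(2\lfloor\sqrt c\rfloor)\ge1/(2\sqrt c)$, the known lower bound.
\end{remark}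

\section{Covering a grid by triangles}\label{sec:cover}

To apply Proposition~\ref{prop:lower} we must show that few $r$-triangles cannot cover a large grid. Counting points shows that at least $2d_1d_2/(r(r+1))$ triangles are needed. For large $r$ this is the area bound of Section~\ref{sec:constant}, which ignores that translates of a triangle must overlap. The next lemma replaces the factor $2$ by $3$; it improves on counting exactly when $r\ge3$.

The idea is to divide the grid among the triangles so that each receives a staircase-shaped cell. A staircase with $\mu$ steps fills at most the fraction $\mu/(\mu+1)$ of its triangle, so an efficient covering wants many steps. But the point in each notch between two consecutive steps turns out to be the corner of another triangle, and there is only one corner per triangle; so a cell has at most one notch, and at most two steps, on average.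

\begin{lemma}\label{lem:cover}
If $G=[d_1]\times[d_2]$ is covered by $c$ $r$-triangles, then $c\ge\dfrac{3d_1d_2}{(r+1)^2}$.
\end{lemma}

\begin{proof}
Discard the triangles that miss $G$, and use \eqref{eq:norm} to move all corners into $G$. Number the triangles $\Delta_l=\Delta_r(p_l)$ so that $|p_1|\le|p_2|\le\cdots$. For $z\in G$ let $f(z)$ be the largest $l$ with $z\in\Delta_l$, and let $C_l=f^{-1}(l)$. The \emph{cells} $C_l$ partition $G$. The order is chosen so that a triangle loses to a later one every point that lies above the later corner:
\begin{itemize}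
\item[(i)] \emph{If $z\in C_l$ and $h>l$, then $z\not\ge p_h$.} Otherwise $|z|-|p_h|\le|z|-|p_l|\le r-1$, so $z\in\Delta_h$, contradicting $f(z)=l$.
\item[(ii)] \emph{If $z\in C_l$ and $p_l\le w\le z$, then $w\in C_l$.} Since $p_l,z\in G$ we have $w\in G$, and $|w|\le|z|$ gives $w\in\Delta_l$. For $h>l$, the relation $w\ge p_h$ would give $z\ge p_h$, against (i); so $w\notin\Delta_h$.
\end{itemize}

Fix a nonempty cell $C_l$, write $p_l=(x_*,y_*)$, and let $z_i=(x_i,y_i)$, $1\le i\le\mu$, be the maximal elements of $C_l$, where $\mu=\mu_l\ge1$. They are pairwise incomparable, so we may number them with $x_1<\dots<x_\mu$ and $y_1>\dots>y_\mu$. Every point of $C_l$ is above $p_l$ and below some $z_i$, so by (ii)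
\begin{equation}\label{eq:stair}
C_l=\bigcup_{i=1}^{\mu}\{z:p_l\le z\le z_i\}.
\end{equation}
This is a staircase with $\mu$ steps (Figure~\ref{fig:cell}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.6cm,y=0.6cm]
\fill[gray!30] (0,0)--(6,0)--(6,1)--(5,1)--(5,3)--(2,3)--(2,6)--(0,6)--cycle;
\draw[gray!40] (0,0) grid[step=1] (8,8);
\draw[very thick] (0,0)--(6,0)--(6,1)--(5,1)--(5,3)--(2,3)--(2,6)--(0,6)--cycle;
\draw[thick,dashed] (0,0)--(8,0)--(0,8)--cycle;
\node at (0.5,0.5) {$p$};
\node at (1.5,5.5) {$z_1$}; \node at (4.5,2.5) {$z_2$}; \node at (5.5,0.5) {$z_3$};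
\node at (2.5,3.5) {$w_1$}; \node at (5.5,1.5) {$w_2$};
\foreach \x in {0,2,5,6,8} \draw (\x,-0.2)--(\x,-0.5);
\draw (0,-0.35)--(8,-0.35);
\node at (1,-0.9) {$g_1$}; \node at (3.5,-0.9) {$g_2$}; \node at (5.5,-0.9) {$g_3$}; \node at (7,-0.9) {$g_4$};
\end{tikzpicture}
\caption{A staircase with three steps inside a $7$-triangle with corner $p$; lattice points are drawn as unit squares, and all squares of the triangle lie in the dashed right triangle with legs of length $8$. The maximal points are $z_1,z_2,z_3$, the notches are $w_1,w_2$, and the step widths $g_1,g_2,g_3$ together with the remainder $g_4$ sum to $8$.}\label{fig:cell}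
\end{figure}

\emph{Size of a cell.} Let $\rho=r+1$, $a_0=0$, and $a_i=x_i-x_*+1$, $b_i=y_i-y_*+1$ for $1\le i\le\mu$. Since $z_i\in\Delta_l$, we have $a_i+b_i=|z_i|-|p_l|+2\le\rho$. Put $g_i=a_i-a_{i-1}$ for $1\le i\le\mu$ and $g_{\mu+1}=\rho-a_\mu$, so that $g_1+\dots+g_{\mu+1}=\rho$ and $\rho-a_i=g_{i+1}+\dots+g_{\mu+1}$. By \eqref{eq:stair}, the cell consists of $g_1$ columns of height $b_1$, followed by $g_2$ columns of height $b_2$, and so on. Therefore
\[
|C_l|=\sum_{i=1}^{\mu}g_ib_i\le\sum_{i=1}^{\mu}g_i(\rho-a_i)=\sum_{1\le i<j\le\mu+1}g_ig_j=\frac12\Bigl(\rho^2-\sum_{i=1}^{\mu+1}g_i^2\Bigr).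
\]
By the Cauchy--Schwarz inequality $\sum_ig_i^2\ge\rho^2/(\mu+1)$, so
\begin{equation}\label{eq:cellsize}
|C_l|\le\frac{\rho^2}{2}\cdot\frac{\mu_l}{\mu_l+1}.
\end{equation}

\emph{Notches are corners.} For $1\le i\le\mu-1$ let $w_i=(x_i+1,\,y_{i+1}+1)$. From $x_i+1\le x_{i+1}$ and $y_{i+1}+1\le y_i$ we get three facts.
\begin{itemize}
\item $w_i\in G$, since $1\le x_i+1\le x_{i+1}\le d_1$ and $1\le y_{i+1}+1\le y_i\le d_2$.
\item The points $w_i-(1,0)=(x_i,y_{i+1}+1)\le z_i$ and $w_i-(0,1)=(x_i+1,y_{i+1})\le z_{i+1}$ are above $p_l$, so both lie in $C_l$ by \eqref{eq:stair}.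
\item $w_i\notin C_l$. For if $w_i\le z_t$, then $x_t>x_i$, so $t\ge i+1$ and $y_t\le y_{i+1}<y_{i+1}+1$, a contradiction.
\end{itemize}
Let $h=f(w_i)$, so $h\ne l$. We claim that $h>l$. If $w_i\in\Delta_l$, then $h\ge l$ by the definition of $f$. If $w_i\notin\Delta_l$, then, as $w_i\ge p_l$, we have $|w_i|-|p_l|\ge r$, while $|w_i|-|p_h|\le r-1$; so $|p_h|>|p_l|$ and $h>l$ by the numbering. Now $p_h\le w_i$, and by (i) neither $w_i-(1,0)$ nor $w_i-(0,1)$ is above $p_h$. The first statement forces the first coordinate of $p_h$ to equal that of $w_i$, and the second does the same for the second coordinate. Hence $p_h=w_i$.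

\emph{Counting.} Let $c'\le c$ be the number of nonempty cells. The map sending a pair $(l,i)$ with $1\le i\le\mu_l-1$ to $h=f(w_i)$ takes values among the indices of nonempty cells, because $w_i\in C_h$. It is injective: $h$ determines $w_i=p_h$, then $l$ is the index of the cell containing $p_h-(1,0)$, and $i$ is determined by $x_i$. Thus $\sum_l(\mu_l-1)\le c'$, that is, $\sum_l\mu_l\le2c'$, the sums being over nonempty cells. The inequality $\frac{\mu}{\mu+1}\le\frac{\mu+4}{9}$ holds for $\mu\ge1$, being equivalent to $(\mu-2)^2\ge0$. With \eqref{eq:cellsize} it gives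
\[
d_1d_2=\sum_l|C_l|\le\frac{\rho^2}{2}\sum_l\frac{\mu_l+4}{9}\le\frac{\rho^2}{2}\cdot\frac{6c'}{9}\le\frac{c\,(r+1)^2}{3}.\qedhere
\]
\end{proof}

The tiling of Figure~\ref{fig:tiling} shows where the estimates are tight: a tile has $\rho=3$, $\mu=2$, $g_1=g_2=g_3=1$, equality holds in \eqref{eq:cellsize}, and the notch of the tile with corner $(x,y)$ is the corner $(x+1,y+1)$ of another tile.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $d=\lfloor\sqrt{c/3}\,(r+1)\rfloor+1$. Since $\sqrt{c/3}\,(r+1)\ge2/\sqrt3>1$, we have $d\ge2$. Since $d>\sqrt{c/3}\,(r+1)$, we have $3d^2/(r+1)^2>c$, and by Lemma~\ref{lem:cover} the grid $[d]\times[d]$ cannot be covered by at most $c$ $r$-triangles. The graphs $H=C_{N,d}$, $N\ge2$, are pairwise non-isomorphic and have treewidth exactly $k=d-1\ge1$. By Proposition~\ref{prop:lower}, every $c$-coloring of $H\boxtimes H$ has clustering at least $\delta n^{r/(2(d-1))}$ with $\delta>0$ independent of $N$. Finally $d-1\le\sqrt{c/3}\,(r+1)$ gives $\frac{r}{2(d-1)}\ge\frac{r}{r+1}\cdot\frac{\sqrt3}{2\sqrt c}$.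
\end{proof}

Theorem~\ref{thm:lower} improves the exponent $1/(2\sqrt c)$ of the known lower bound for every $c\ge4$ as soon as $\frac{r}{r+1}\sqrt3>1$, that is, for $r\ge2$. The price is a larger treewidth, which for $r=2$ is $\lfloor\sqrt{3c}\rfloor$.

\section{The exact exponent}\label{sec:exact}

Propositions~\ref{prop:upper} and~\ref{prop:lower} nearly match: with $n$ about $\lambda^{d_1+d_2-2}$ or $N^{d_1+d_2-2}$, a covering by $r$-triangles gives clustering of order $\lambda^{r+1}$, and the absence of one forces clustering of order $N^r$. The discrepancy between $r+1$ and $r$ disappears as $r\to\infty$, and in this limit the rescaled grid becomes a rectangle and the $r$-triangles become translates of $T$. For $t>0$ and a point $(x_*,y_*)$, recall that $(x_*,y_*)+tT$ consists of the points with $x\ge x_*$, $y\ge y_*$ and $(x-x_*)+(y-y_*)\le t$.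

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
Call $S>0$ \emph{good} if every rectangle $[0,s_1]\times[0,s_2]$ with $s_1,s_2>0$ and $s_1+s_2=S$ can be covered by $c$ translates of $T$. A rectangle with side sum $S'<S$ lies in one with side sum $S$, so if $S$ is good, then so is every smaller positive number. We saw in Section~\ref{sec:constant} that $1\le\tau(c)\le\sqrt{2c}$. Hence every $S$ with $0<S<\tau(c)$ is good and no $S>\tau(c)$ is good.

\emph{Upper bound $\alpha(c)\le1/\tau(c)$.} Let $0<S<\tau(c)$, let $M\ge1$ be an integer, and put $t=(M+1)/S$ and $r=\lfloor t\rfloor+1$. Let $H_1,H_2$ have treewidth at most $k$; we may assume $n\ge2$. Put $\lambda=n^{1/M}$ and $d_i=\lfloor\log_\lambda|V(H_i)|\rfloor+1$, so that $\lambda^{d_i}>|V(H_i)|$ and $(d_1-1)+(d_2-1)\le M<tS$. Because the last inequality is strict, there are $s_1,s_2>0$ with $s_1+s_2=S$ and $ts_i\ge d_i-1$. The rectangle $[1,d_1]\times[1,d_2]$ of the plane then lies in a translate of $[0,ts_1]\times[0,ts_2]$, and since $S$ is good it is covered by $c$ translates of $tT$. A lattice point $(i,j)$ of $(x_*,y_*)+tT$ satisfies $i\ge\lceil x_*\rceil$,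 $j\ge\lceil y_*\rceil$ and $(i-\lceil x_*\rceil)+(j-\lceil y_*\rceil)\le\lfloor t\rfloor=r-1$, so it lies in $\Delta_r((\lceil x_*\rceil,\lceil y_*\rceil))$. Thus the grid $[d_1]\times[d_2]$ is covered by $c$ $r$-triangles, and Proposition~\ref{prop:upper} gives a $c$-coloring with clustering at most
\[
\binom{r+1}{2}(k+1)^2\,n^{(t+2)/M}.
\]
The constant depends only on $S,M,k$, so $\alpha(c)\le\frac{t+2}{M}=\frac{M+1}{MS}+\frac2M$. Letting $M\to\infty$ and then $S\uparrow\tau(c)$ gives $\alpha(c)\le1/\tau(c)$.

\emph{Lower bound $\alpha(c)\ge1/\tau(c)$.} We use the following consequence of the definition: if for some $k$, $\delta>0$ and $\beta$ there are pairs of graphs of treewidth at most $k$, with $n$ unbounded, all of whose $c$-colorings have clustering at least $\delta n^\beta$, then $\alpha(c)\ge\beta$, since $\delta n^\beta\le Cn^\alpha$ for unbounded $n$ forces $\alpha\ge\beta$.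

Let $S>\tau(c)$ and choose $s_1,s_2>0$ with $s_1+s_2=S$ such that $[0,s_1]\times[0,s_2]$ is not covered by any $c$ translates of $T$. Let $r\ge1$ and $d_i=\lceil s_i(r+1)\rceil$. Suppose that the grid $[d_1]\times[d_2]$ is covered by at most $c$ $r$-triangles. If $(i,j)\in\Delta_r(p)$, then every point $(x,y)$ of the unit square $[i-1,i]\times[j-1,j]$ is above $p-(1,1)$ and satisfies $x+y-(|p|-2)\le i+j-|p|+2\le r+1$, so the square lies in $p-(1,1)+(r+1)T$. The unit squares of the grid points make up $[0,d_1]\times[0,d_2]$, which is therefore covered by $c$ translates of $(r+1)T$. Scaling by $1/(r+1)$ and using $d_i/(r+1)\ge s_i$, we cover $[0,s_1]\times[0,s_2]$ by $c$ translates of $T$, a contradiction. So Proposition~\ref{prop:lower} applies to the pairs $C_{N,d_1},C_{N,d_2}$, $N\ge2$, which have treewidth at most $\max(d_1,d_2)-1$ and unbounded $n$. Since $d_i-1<s_i(r+1)$, it gives $\alpha(c)\ge\frac{r}{d_1+d_2-2}>\frac{r}{S(r+1)}$. Letting $r\to\infty$ and then $S\downarrow\tau(c)$ gives $\alpha(c)\ge1/\tau(c)$.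

\emph{Explicit bounds.} Theorem~\ref{thm:lower} gives $\alpha(c)\ge\frac{r}{r+1}\cdot\frac{\sqrt3}{2\sqrt c}$ for every $r$, hence $\alpha(c)\ge\frac{\sqrt3}{2\sqrt c}$. Theorem~\ref{thm:upper} gives $\alpha(c)\le3/(\lfloor\sqrt{12c}\rfloor-6)$ for $c\ge5$. Together, $\frac{2}{\sqrt3}-\frac{7}{3\sqrt c}\le\frac{1}{\alpha(c)\sqrt c}\le\frac{2}{\sqrt3}$ for $c\ge5$, which is the last assertion.
\end{proof}

\begin{example}[$c\le2$]\label{ex:tau}
A translate of $T$ that contains $(0,0)$ has its corner below $(0,0)$, so all its points satisfy $x+y\le1$. Hence one translate cannot contain both $(0,0)$ and $(s_1,s_2)$ when $s_1+s_2>1$, and $\tau(1)=1=\alpha(1)$.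

We show that $\tau(2)=3/2$. Let $s_1+s_2=3/2$ with $s_1\ge s_2>0$. The points of $[0,s_1]\times[0,s_2]$ outside $T$ satisfy $x+y>1$, so $x>1-s_2$ and $y>1-s_1$. If $s_1\le1$, they lie in $(1-s_2,1-s_1)+T$, because $x+y-(2-s_1-s_2)\le\frac32-\frac12=1$. If $s_1>1$, then $s_2<\frac12$ and they lie in $(1-s_2,0)+T$, because $x+y-(1-s_2)\le\frac12+s_2<1$. So $3/2$ is good. Conversely, let two translates cover the square $[0,s]^2$ with $\frac12<s\le1$. One of them contains $(0,0)$, so the other contains all points of the square with $x+y>1$ and, being closed, the points $(s,1-s)$, $(1-s,s)$ and $(s,s)$. Its corner is below $(1-s,1-s)$, so $2s-2(1-s)\le1$ and $2s\le3/2$. Thus no $S\in(\frac32,2]$ is good, and $\tau(2)=3/2$.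

By Theorem~\ref{thm:exact}, $\alpha(2)=2/3$: the exponent reached by the L-shaped coloring of Example~\ref{ex:two} cannot be lowered.
\end{example}

\begin{thebibliography}{1}

\bibitem{CGHLMTTW}
Rutger Campbell, J.~Pascal Gollin, Kevin Hendrey, Thomas Lesgourgues, Bojan Mohar, Youri Tamitegama, Jane Tan, David R.~Wood,
\emph{Clustered Colouring of Graph Products},
arXiv:2407.21360 (2024).

\end{thebibliography}
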